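# Strong separation fails in twelve variables

## 1. Two half-parabolas through the origin

Take the plane with coordinates $x,y$ and leave the origin along two arcs,
$$A:\ t\mapsto (t,t^2),\qquad B:\ t\mapsto (t,-t^2),\qquad t\to 0^+ .$$
A polynomial $g=\sum c_{ij}x^iy^j$ has a well-defined sign on each arc, namely the sign of the lowest nonzero coefficient of
$$g(t,\pm t^2)=\sum_{i,j}c_{ij}(\pm1)^j\,t^{\,i+2j},$$
and sign $0$ if the series vanishes. Which $g$ can be $\ge 0$ on $A$ and $\le 0$ on $B$? If $c_{00}\ne0$, both signs are the sign of $c_{00}$. If $c_{00}=0$ and $c_{10}\neq0$, both are the sign of $c_{10}$. So a polynomial that changes sign has $c_{00}=c_{10}=0$, hence lies in the ideal $(x^2,y)$, because every monomial other than $1$ and $x$ is divisible by $x^2$ or by $y$. Conversely $y$ changes sign, and so does $x^2+2y$, which is $3t^2$ on $A$ and $-t^2$ on $B$. So the polynomials that change sign generate exactly $(x^2,y)$, and the smallest order in $t$ of an element of this ideal is $2$, on either arc.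

Now consider polynomials $f$ that are positive on both arcs, and ask whether the arcs can be joined inside $\{f\ne 0\}$.

For $f=4y^2-x^4$ they cannot. Here $f=3t^4>0$ on both arcs, but $f>0$ and $y=0$ together would give $-x^4>0$. So $\{f>0\}$ splits into a part with $y>0$, containing $A$, and a part with $y<0$, containing $B$. Note that $f$ has order $4$, well above $2$.

Suppose instead that $f$ has order at most $2$ on both arcs and the same nonzero sign on both. Join the arcs by the family $t\mapsto(t,\lambda t^2)$, $\lambda\in[-1,1]$. If $c_{00}\neq0$, then $f(t,\lambda t^2)=c_{00}+O(t)$. If $c_{00}=0\ne c_{10}$, then it is $c_{10}t+O(t^2)$. If $c_{00}=c_{10}=0$, then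
$$f(t,\lambda t^2)=(c_{20}+\lambda c_{01})\,t^2+O(t^3).$$
All error terms are uniform in $|\lambda|\le1$. In the last case the order is exactly $2$ on both arcs, so $c_{20}+c_{01}$ and $c_{20}-c_{01}$ are nonzero of the same sign. The affine function $c_{20}+\lambda c_{01}$ then keeps that sign on all of $[-1,1]$. In every case $f$ has no zero on $\{(t,\lambda t^2):0<t<\varepsilon,\ |\lambda|\le 1\}$ for small $\varepsilon$. The arcs are joined.

So here a function whose order does not exceed the order of the separating ideal cannot pull the two arcs apart, unless it changes sign itself. Is this a general principle? Two features of the example should be kept in mind. The disconnecting $f$ worked through a *wall*: an $h$ (there $h=y$) of opposite signs on the two arcs such that $f>0$ and $h=0$ are incompatible. And the low-order $f$ failed to disconnect because its lowest coefficient, as a function of $\lambda$, was affine and had no room to dip below zero between two positive values.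

## 2. Orderings of rings, convex hulls, separating ideals

All rings are commutative with $1$.

**Definition (real spectrum).** A point $\alpha$ of $\mathrm{Sper}\,\Sigma$ is a pair $(\mathfrak p_\alpha,\le_\alpha)$, where $\mathfrak p_\alpha$ is a prime ideal of $\Sigma$ (the *support*) and $\le_\alpha$ is a total ordering of the field $k(\alpha)=\mathrm{Frac}(\Sigma/\mathfrak p_\alpha)$. For $f\in\Sigma$, $f(\alpha)$ is the image of $f$ in $k(\alpha)$, with its sign for $\le_\alpha$. The spectral (Harrison) topology has as basis the finite intersections of sets $\{g>0\}=\{\alpha: g(\alpha)>0\}$, $g\in\Sigma$.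

A ring homomorphism $\varphi:\Sigma\to F$ to an ordered field induces a point: the support is $\ker\varphi$, and $\mathrm{Frac}(\Sigma/\ker\varphi)\subset F$ inherits the order. For instance $g\mapsto g(t,t^2)$ maps $\mathbb R[x,y]$ to $\mathbb R(t)$, ordered so that $t$ is positive and smaller than every positive real. This is the arc $A$ seen as a point $\alpha$, with $\mathfrak p_\alpha=(y-x^2)$ and $k(\alpha)=\mathbb R(t)$. Likewise $B$ gives a point $\beta$.

**Definition (specialization).** $\zeta$ is a specialization of $\alpha$ if $\zeta$ lies in the closure of $\{\alpha\}$; equivalently, for all $g\in\Sigma$: $g(\zeta)>0$ implies $g(\alpha)>0$.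

The arcs $A$ and $B$ both specialize to the origin, that is, to the point given by $g\mapsto g(0,0)\in\mathbb R$. Three consequences will be used. First, $\mathfrak p_\alpha\subset\mathfrak p_\zeta$: if $g(\alpha)=0$, then neither $g(\zeta)>0$ nor $-g(\zeta)>0$. Second, if $\mathfrak p_\alpha=\mathfrak p_\zeta$, then $\alpha=\zeta$: for $g$ outside the common support, $g$ and $-g$ keep their signs, so the orderings agree. Third, $\{\alpha,\zeta\}$ is connected in every subspace containing both points. We also recall that $\mathrm{Sper}\,\Sigma$ is quasi-compact and $T_0$, so every nonempty closed subset contains a closed point; in particular every point has a closed specialization.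

**Definition (the valuation $\nu_\alpha$).** Let $O_\alpha$ be the convex hull of $\Sigma/\mathfrak p_\alpha$ in $k(\alpha)$, that is, the set of $z\in k(\alpha)$ with $|z|\le|s(\alpha)|$ for some $s\in\Sigma$. It is a valuation ring (Lemma A); $\nu_\alpha$ is its valuation, and $\nu_\alpha(f)=\infty$ for $f\in\mathfrak p_\alpha$.

For the arc $A$, an element of $\mathbb R(t)$ is bounded by a polynomial in $t$ exactly when it is bounded by a real number, so $O_\alpha=\{\mathrm{ord}_t\ge0\}$ and $\nu_\alpha$ is the order in $t$. At the other extreme, order $\mathbb R(x)$ so that $x$ exceeds all reals, and view this as a point of $\mathrm{Sper}\,\mathbb R[x]$. Every rational function is bounded by a polynomial, so the convex hull is all of $\mathbb R(x)$ and the valuation is trivial.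

**Lemma A.** Let $\alpha\in\mathrm{Sper}\,\Sigma$. Then $O_\alpha$ is a valuation ring of $k(\alpha)$, and its maximal ideal $\mathfrak m_\alpha$ consists of the $z\in k(\alpha)$ such that $|s(\alpha)z|<1$ for all $s\in\Sigma$. The preimage of $\mathfrak m_\alpha$ in $\Sigma$ is the support of a specialization of $\alpha$.

*Proof.* $O_\alpha$ is clearly closed under products. It is closed under sums because $|a|\le a^2+1$, so $|s|+|s'|\le s^2+s'^2+2$. If $z\notin O_\alpha$, then $|z|>1$, so $|z^{-1}|<1$ and $z^{-1}\in O_\alpha$. Thus $O_\alpha$ is a valuation ring. For $z\neq0$, we have $z^{-1}\in O_\alpha$ if and only if $|z^{-1}|\le|s(\alpha)|$ for some $s$, i.e. $|s(\alpha)z|\ge1$ for some $s$. This gives the description of $\mathfrak m_\alpha$: if $|s(\alpha)z|<1$ for all $s$, then taking $s=1$ shows $z\in O_\alpha$.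

Let $u$ be a unit of $O_\alpha$ and $m\in\mathfrak m_\alpha$. Then $m/u\in\mathfrak m_\alpha$, so $|m/u|<1$, and $u+m$ has the sign of $u$. So the residue field $O_\alpha/\mathfrak m_\alpha$ has well-defined signs. Positive classes are closed under products, and under sums too: if $u,u'>0$ are units, then $0<(u+u')^{-1}<u^{-1}$, so $u+u'$ is a positive unit. Hence the residue field is ordered, and $\Sigma\to O_\alpha\to O_\alpha/\mathfrak m_\alpha$ induces a point $\alpha^\circ$ whose support is the preimage of $\mathfrak m_\alpha$. If $g(\alpha^\circ)>0$, then $g(\alpha)$ is a positive unit, so $g(\alpha)>0$. Hence $\alpha$ specializes to $\alpha^\circ$. $\square$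

**Definition (separating ideal).** Let $\alpha,\beta$ have a common specialization. The separating ideal $\langle\alpha,\beta\rangle$ is generated by all $g\in\Sigma$ that change sign between $\alpha$ and $\beta$, i.e. $g(\alpha)\ge0$ and $g(\beta)\le0$. Put
$$\mu_\alpha=\min\{\nu_\alpha(g):g\in\langle\alpha,\beta\rangle\},\qquad \mu_\beta=\min\{\nu_\beta(g):g\in\langle\alpha,\beta\rangle\}.$$
We say that $f$ does not change sign between $\alpha$ and $\beta$ if $f(\alpha),f(\beta)$ are both nonzero and of the same sign.

In Section 1 we computed $\langle\alpha,\beta\rangle=(x^2,y)$ and $\mu_\alpha=\mu_\beta=2$. Note that an element vanishing at both points is a generator too; it has value $\infty$ and does no harm to $\mu$.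

## 3. The strong separation property

**Definition.** Let $f\in\Sigma$ be nonzero and let $\alpha,\beta\in\mathrm{Sper}\,\Sigma$ have a common specialization. Consider:

1. $\nu_\alpha(f)\le\mu_\alpha$, $\nu_\beta(f)\le\mu_\beta$, and $f$ does not change sign between $\alpha$ and $\beta$;
2. $\alpha$ and $\beta$ lie in the same connected component of $\{f\ne0\}\subset\mathrm{Sper}\,\Sigma$.

The strong separation property for $(f,\alpha,\beta)$ is the implication from condition 1 to condition 2. The ring $\Sigma$ has the strong separation property if this holds for every such triple.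

**Strong Separation Conjecture.** Every regular Noetherian ring has the strong separation property.

The source of the problem is F. Lucas, D. Schaub, M. Spivakovsky, "On the strong separation conjecture", arXiv:1802.09389 (2018).

For the two half-parabolas, Section 1 verified the property for every $f$. A semialgebraic set that is connected gives, by the same inequalities, a connected subset of $\mathrm{Sper}\,\mathbb R[x,y]$. Apply this to $\{0<x<\varepsilon,\ |y|\le x^2\}$, on which $f\neq0$ and whose associated subset contains both $\alpha$ and $\beta$.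

The conjecture is false. Here is what will be proved.

**Theorem 1.** Let $\Sigma=\mathbb R[x,y,d_1,\dots,d_5,T_1,\dots,T_5]$ and
$$f=x^9+y^{13}-3\,(d_1d_2d_3d_4d_5)^2-200\,(1+x^{18})\Big[\sum_{i=1}^5\big(d_i^4T_i-x^2y^3\big)^2+\big(T_1T_2T_3T_4T_5-xy^2\big)^2\Big].\tag{1}$$
There are $\alpha,\beta\in\mathrm{Sper}\,\Sigma$, both specializing to the origin, such that $f(\alpha)>0$, $f(\beta)>0$, $\nu_\alpha(f)=\mu_\alpha$, $\nu_\beta(f)=\mu_\beta$, but $\alpha,\beta$ lie in different connected components of $\{f\ne0\}$. Hence the Strong Separation Conjecture is false.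

**Theorem 2.** Let $\Sigma$ be any regular Noetherian ring having a point of $\mathrm{Sper}\,\Sigma$ whose support has height $\ge12$. Then $\Sigma$ does not have the strong separation property.

**Theorem 3.** If $\Sigma$ is regular Noetherian and all supports of points of $\mathrm{Sper}\,\Sigma$ have height $\le1$, then $\Sigma$ has the strong separation property.

**Complement 4.** In Theorem 1, $\alpha,\beta$ can be chosen to be half-branches of monomial curves $t\mapsto(a_jt^{n_j})_j$ in $\mathbb R^{12}$ ($n_j\in\mathbb Z_{>0}$, $t\to0^+$).

Theorem 2 applies for instance to $\mathbb Q[X_1,\dots,X_{12}]$ and $\mathbb R[[X_1,\dots,X_{12}]]$: the constant-term map is a point with support $(X_1,\dots,X_{12})$, of height $12$. Nothing is proved here when the maximal height of a support is between $2$ and $11$.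

## 4. Height at most one: an even exponent is already too large

Begin with $\mathbb R[x]$ and the two points $0^+,0^-$ given by $x\mapsto t$ and $x\mapsto -t$ in $\mathbb R(t)$, $t>0$ infinitesimal. Only polynomials vanishing at $0$ can change sign, and $x$ does, so the separating ideal is $(x)$ and $\mu=1$ at both points. Write $f=x^k u$ with $u(0)\ne0$. If $f$ does not change sign, then $k$ is even; if also $\nu(f)=k\le1$, then $k=0$. So $f(0)\neq 0$, and the two points are joined through the origin. The general proof follows this pattern.

*Proof of Theorem 3.* Let condition 1 hold for $(f,\alpha,\beta)$.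

**Step 1: reduce to a common specialization at which $f$ vanishes.** If one of $\alpha,\beta$ specializes to the other, then $\{\alpha,\beta\}\subset\{f\neq0\}$ is connected and condition 2 holds. Otherwise let $\zeta$ be a common specialization; it differs from $\alpha$ and $\beta$. If $f(\zeta)\ne0$, then $\{\alpha,\zeta\}\cup\{\beta,\zeta\}\subset\{f\ne0\}$ is connected and condition 2 holds. So assume $f\in\mathfrak p_\zeta$; we derive a contradiction.

**Step 2: find the discrete valuation ring.** A specialization with the same support is an equality, so $\mathfrak p_\alpha,\mathfrak p_\beta\subsetneq\mathfrak p_\zeta$. Since $\mathfrak p_\zeta$ has height at most $1$, it has height exactly $1$. By regularity $D=\Sigma_{\mathfrak p_\zeta}$ is a discrete valuation ring; let $K$ be its fraction field. The primes $\mathfrak p_\alpha,\mathfrak p_\beta$ correspond to non-maximal primes of $D$, that is, to $(0)$. So both equal $\ker(\Sigma\to D)$, and $k(\alpha)=k(\beta)=K$. Since $\mathfrak p_\zeta$ generates the maximal ideal of $D$, some $\pi\in\mathfrak p_\zeta$ is a uniformizer.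

**Step 3: show that $\pi$ changes sign.** If $s\in\Sigma\setminus\mathfrak p_\zeta$, then $s$ has at $\alpha$ and at $\beta$ the sign it has at $\zeta$. Every unit of $D$ is a quotient $s/s'$ of such elements, so units of $D$ have the same sign at $\alpha$ and $\beta$. Every element of $K^*$ is a unit times a power of $\pi$. If $\pi$ had the same sign at both points, the two orderings of $K$ would coincide and $\alpha=\beta$. So $\pi$ has opposite signs, $\pi$ or $-\pi$ is a generator of $\langle\alpha,\beta\rangle$, and $\mu_\alpha\le\nu_\alpha(\pi)$.

**Step 4: compare $\nu_\alpha$ with the valuation of $D$.** Let $\mathfrak q\subset\Sigma$ be the preimage of the maximal ideal of $O_\alpha$. If $s\in\mathfrak p_\zeta$ and $r\in\Sigma$, then $1\pm rs$ equals $1>0$ at $\zeta$, hence is positive at $\alpha$. So $|rs|<1$ at $\alpha$ for all $r\in\Sigma$, and $s\in\mathfrak q$ by Lemma A. Thus $\mathfrak p_\zeta\subset\mathfrak q$. By Lemma A again, $\mathfrak q$ is the support of a point, so it has height at most $1$, and $\mathfrak q=\mathfrak p_\zeta$. Consequently $\nu_\alpha(s)=0$ for $s\notin\mathfrak p_\zeta$,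 while $0<\nu_\alpha(\pi)<\infty$.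

**Step 5: contradiction by parity.** Since $f(\alpha)\ne0$, $f$ is nonzero in $D$. Write $f=\frac{s}{s'}\pi^k$ with $s,s'\notin\mathfrak p_\zeta$; here $k\ge1$ because $f\in\mathfrak p_\zeta$. Units do not change sign, $\pi$ does and $f$ does not, so $k$ is even and $k\ge2$. Then
$$\nu_\alpha(f)=k\,\nu_\alpha(\pi)\ge2\nu_\alpha(\pi)>\nu_\alpha(\pi)\ge\mu_\alpha,$$
contradicting condition 1. $\blacksquare$

## 5. Trinomials with a dip, and two demands

To break the property we want a wall $h=0$ that $\{f>0\}$ cannot cross, and a lowest coefficient of $f$ that is positive at two parameter values and negative between them. A trinomial $u+v-3N$ with $u,v>0$ and $N=\sqrt{uv}$ does this. On the wall $u=v=s$ it is $2s-3s<0$, and it is positive when $u/v$ is very large or very small.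

*In the plane.* Take $u=x^2$, $v=y^2$, $N=xy$, so $f=x^2+y^2-3xy$, with the half-lines $(4t,t)$ and $(t,4t)$. On both, $f=5t^2>0$, and $f=-x^2\le0$ on $x=y$, so the wall works. But $x-y$ changes sign and has order $1$, while $f$ has order $2$, so condition 1 fails. This is not bad luck. If $u=x^a$, $v=y^b$ and a monomial $N=x^cy^e$ satisfies $N^2=uv$, then $a=2c$ and $b=2e$. For $x,y>0$ the inequality $u>v$ is equivalent to $x^c>y^e$. So the binomial $x^c-y^e$ changes sign whenever $u-v$ has opposite nonzero signs, and it has half the order of $u$ along monomial curves on which $u$ and $v$ have equal order and unequal coefficients. The square root $N$ drags in a cheaper separator.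

*With an extra variable.* So take coprime odd exponents, $u=x^9$, $v=y^{13}$, $h=x^9-y^{13}$, and let a new variable supply the root: $N=d^2$, with a penalty that forces $d^4\approx x^9y^{13}$. Try
$$f_1=x^9+y^{13}-3d^2-C\,(d^4-x^9y^{13})^2,\qquad C>0 .$$
Along $x=\lambda^{20}t^{13}$, $y=t^9$, $d=\lambda^{45}t^{117/2}$ the penalty vanishes and $f_1=(\lambda^{180}-3\lambda^{90}+1)t^{117}$, a coefficient with the desired dip: positive at $\lambda=2$ and $\lambda=\frac12$, equal to $-1$ at $\lambda=1$. But the wall now has a hole. At $x=\rho^{13}$, $y=\rho^9$, $d=0$ we have $h=0$ and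
$$f_1=2\rho^{117}-C\rho^{468}>0\qquad\text{for small }\rho>0 .$$
The penalty is too weak. In general, let $P\approx Q$ be a relation between monomials, with $Q=\rho^w$ on the wall. An error $P/Q-1$ of size $\frac1{10}$ is punished by $\frac{C}{100}\rho^{2w}$, which competes with $2\rho^{117}$ for all small $\rho$ only if $2w\le117$. Here $w=234$.

This leaves two demands.

- *Cheap relations:* the relation $N^2=x^9y^{13}$, of weight $234$, must follow from monomial relations of weight at most $58$.
- *No early separators:* with the variables that these relations need, no element of order $<117$ may change sign between $\alpha$ and $\beta$.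

For the first demand, use division, which is available in an ordered field: impose
$$d_i^4T_i=x^2y^3\quad(1\le i\le5),\qquad T_1T_2T_3T_4T_5=xy^2 .\tag{2}$$
Multiplying the first five gives $(d_1\cdots d_5)^4\,T_1\cdots T_5=x^{10}y^{15}$. Dividing by the last gives $(d_1\cdots d_5)^4=x^9y^{13}$, which is $N^2=x^9y^{13}$ for
$$N=(d_1d_2d_3d_4d_5)^2 .$$
With weights $13$ and $9$ for $x$ and $y$, the relations (2) have weights $53$ and $31$, and $106,62\le117$. This is the polynomial (1). Section 6 checks that the wall is complete. The second demand is the delicate one, because a careless choice of weights creates early separators. If $T_1$ had weight $9$, the weight of $y$, and took the value $\lambda^4t^9$ when $y=t^9$ (these values occur below), then $T_1-y=(\lambda^4-1)t^9$ would change sign between $\lambda=2$ and $\lambda=\frac12$ at order $9$. Sections 7 and 8 choose the weights so that nothing of the sort happens below $117$.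

## 6. The wall $x^9=y^{13}$

Throughout, $h=x^9-y^{13}$ and $N=(d_1\cdots d_5)^2$.

**Lemma B.** Let $\Sigma$ be any ring with elements named $x,y,d_i,T_i$ $(1\le i\le5)$, and define $f$ by (1) and $h=x^9-y^{13}$. Then $\{f>0\}\cap\{h=0\}=\emptyset$ in $\mathrm{Sper}\,\Sigma$. Consequently, if $f(\alpha),f(\beta)>0$, $h(\alpha)>0$ and $h(\beta)<0$, then $\alpha,\beta$ lie in different connected components of $\{f\ne0\}$.

*Proof.* Suppose $f(\gamma)>0$ and $h(\gamma)=0$. Compute in a real closure $\mathbf R$ of $(k(\gamma),\le_\gamma)$, writing the elements for their images.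

**Step 1: parametrize the wall.** Put $s=x^9=y^{13}$. The terms subtracted in $f$ are $\ge0$, so $f>0$ gives $2s>0$. Hence $s>0$, and $x,y>0$ since the exponents are odd. Let $\rho>0$ in $\mathbf R$ with $\rho^{117}=s$. Positive roots in $\mathbf R$ are unique, so $x=\rho^{13}$ and $y=\rho^9$; therefore $x^2y^3=\rho^{53}$ and $xy^2=\rho^{31}$. Define the relative quantities
$$q_i=\frac{d_i^4T_i}{\rho^{53}}\ (1\le i\le5),\qquad q_0=\frac{T_1\cdots T_5}{\rho^{31}} .$$

**Step 2: the penalty forces all $q_j$ to be near $1$.** First,
$$(1+s^2)\rho^{106}\ge s,\qquad (1+s^2)\rho^{62}\ge s .\tag{3}$$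
If $\rho\le1$, then $\rho^{106}$ and $\rho^{62}$ are $\ge\rho^{117}=s$. If $\rho\ge1$, then $s\ge1$ and $s^2\rho^{106},s^2\rho^{62}\ge s^2\ge s$. (This is what the factor $1+x^{18}=1+s^2$ in $f$ is for: the wall must hold at every point of $\mathrm{Sper}\,\Sigma$, also where $\rho>1$.) Since $-3N\le0$, $f>0$ and (3) give
$$2s>200(1+s^2)\Big[\rho^{106}\sum_{i=1}^5(q_i-1)^2+\rho^{62}(q_0-1)^2\Big]\ge200\,s\sum_{j=0}^5(q_j-1)^2 .$$
So $\sum_j(q_j-1)^2<\frac1{100}$, and $|q_j-1|<\frac1{10}$ for $0\le j\le5$.

**Step 3: multiply and divide the relations.** From $\prod_i(d_i^4T_i)=N^2\,T_1\cdots T_5$ we get $\rho^{265}q_1\cdots q_5=N^2\rho^{31}q_0$. As $265-31=234=2\cdot117$ and $q_0>0$,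
$$N^2=s^2\,\frac{q_1\cdots q_5}{q_0}\ge s^2\,\frac{(0.9)^5}{1.1}>\tfrac49s^2,$$
since $(0.9)^5/1.1=0.59049/1.1>0.53$. Because $N$ is a square, $N\ge0$, so $N>\frac23s$. Then $f\le2s-3N<0$, a contradiction.

**Step 4: disconnect.** By what was shown, $\{f\neq0\}$ is the disjoint union of the open sets $\{f>0,h>0\}$, $\{f>0,h<0\}$ and $\{f<0\}$. The point $\alpha$ lies in the first, $\beta$ in the second. $\square$

## 7. Weights with controlled coincidences

Let
$$\tau_1=5+\sqrt2,\quad\tau_2=5+\sqrt3,\quad\tau_3=4+\sqrt5,\quad\tau_4=3+\sqrt7,\quad\tau_5=31-\tau_1-\tau_2-\tau_3-\tau_4 .$$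
Numerically these are about $6.41,\,6.73,\,6.24,\,5.65,\,5.97$. So $1\le\tau_i<31$ and $\sum\tau_i=31$. Define
$$\mathrm{wt}(x)=13,\quad\mathrm{wt}(y)=9,\quad\mathrm{wt}(T_i)=\tau_i,\quad\mathrm{wt}(d_i)=\delta_i:=\tfrac{53-\tau_i}4 ,$$
all positive, and extend $\mathrm{wt}$ additively to exponent vectors in $\mathbb Z^{12}$ and linearly to $\mathbb Q^{12}$. A monomial and its exponent vector are denoted by the same letter, so $m-m'$ stands for the exponent vector of $m/m'$. Using the names of the variables for the basis vectors, put
$$R_i=4d_i+T_i-2x-3y\ (1\le i\le5),\qquad E=\sum_iT_i-x-2y,\qquad Z=9x-13y .\tag{4}$$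
$R_i$ and $E$ encode the relations (2), and $Z$ encodes the ratio $x^9/y^{13}$ that must distinguish $\alpha$ from $\beta$. All seven vectors have weight $0$: $4\delta_i+\tau_i-26-27=0$, $31-13-18=0$, $117-117=0$. Moreover
$$\mathrm{wt}(N)=2\sum\delta_i=\tfrac12(265-31)=117=\mathrm{wt}(x^9)=\mathrm{wt}(y^{13}) .$$

**The seven vectors form a basis of $\ker(\mathrm{wt})\subset\mathbb Q^{12}$.** They are independent: only $R_i$ involves $d_i$, and of $E,Z$ only $E$ involves the $T_i$. The twelve weights span over $\mathbb Q$ the space spanned by $1,\sqrt2,\sqrt3,\sqrt5,\sqrt7$. This space has dimension $5$: for each $p\in\{2,3,5,7\}$ the field $\mathbb Q(\sqrt2,\sqrt3,\sqrt5,\sqrt7)$ has an automorphism negating $\sqrt p$ and fixing the other three roots, and subtracting a linear relation from its image kills the coefficient of $\sqrt p$. So $\ker(\mathrm{wt})$ has dimension $12-5=7$.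

**Lemma C.** If $m,m'$ are monomials in the $12$ variables with $\mathrm{wt}(m)=\mathrm{wt}(m')<117$, then $m-m'$ lies in the $\mathbb Q$-span of $R_1,\dots,R_5,E$.

*Proof.* Let $k=m-m'\in\mathbb Z^{12}$. Since $\mathrm{wt}(k)=0$,
$$k=\sum c_iR_i+gE+\theta Z,\qquad c_i,g,\theta\in\mathbb Q,$$
and we must show $\theta=0$. The plan is: integrality of $k$ leaves few possible $\theta$; any $\theta\neq0$ makes $k$ large; but $k$ is small because $m$ has weight below $117$.

**Step 1: coordinates.** Put $a_i=c_i+g$ and $A=\sum a_i$, so $\sum c_i=A-5g$. From (4), the $x$-coordinate is $-2(A-5g)-g+9\theta$ and the $y$-coordinate is $-3(A-5g)-2g-13\theta$. So the coordinates of $k$ are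
$$d_i:\ 4c_i;\qquad T_i:\ a_i;\qquad x:\ 9(\theta+g)-2A;\qquad y:\ 13(g-\theta)-3A,\tag{5}$$
all integers.

**Step 2: integrality restricts $\theta$, $g$ and the $c_i$.** From $a_i,4c_i\in\mathbb Z$ we get $4g=4a_i-4c_i\in\mathbb Z$. Also $A\in\mathbb Z$. Put $u=\theta+g$, $v=g-\theta$, so $u+v=2g$, and $9u,13v\in\mathbb Z$ by (5). Now $18v=36g-18u\in\mathbb Z$ together with $13v\in\mathbb Z$ gives $v\in\mathbb Z$, as $\gcd(18,13)=1$. Then $26u=52g-26v\in\mathbb Z$ together with $9u\in\mathbb Z$ gives $u\in\mathbb Z$, as $\gcd(26,9)=1$. Hence $2\theta=u-v\in\mathbb Z$, $g=\theta+v\equiv\theta\pmod{\mathbb Z}$, and $c_i=a_i-g\equiv-\theta\equiv\theta\pmod{\mathbb Z}$.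

**Step 3: a nonzero $\theta$ makes $k$ large.** Let $\|k\|$ be the sum over the $12$ coordinates of $|\text{coordinate}|\cdot\text{weight}$. By (5),
$$\|k\|=\sum|c_i|(53-\tau_i)+\sum|a_i|\tau_i+\big|117(\theta+g)-26A\big|+\big|117(\theta-g)+27A\big| .$$
The sum of the two expressions inside the last absolute values is $234\theta+A$, so these two terms contribute at least
$$|234\theta+A|\ge234|\theta|-\sum|a_i|\ge234|\theta|-\sum|a_i|\tau_i,$$
using $\tau_i\ge1$. The terms $\sum|a_i|\tau_i$ cancel, and
$$\|k\|\ge\sum|c_i|(53-\tau_i)+234|\theta| .\tag{6}$$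
If $\theta$ is a nonzero integer, then $\|k\|\ge234$. If $\theta\in\frac12+\mathbb Z$, then every $c_i\in\frac12+\mathbb Z$ by Step 2, so $|c_i|\ge\frac12$ and $\|k\|\ge\frac12(265-31)+117=234$. So $\theta\neq0$ implies $\|k\|\ge234$.

**Step 4: conclude.** Suppose $\theta\ne0$. Since $\mathrm{wt}(k)=0$, the positive and negative parts of $k$ have equal weight $\frac12\|k\|\ge117$. But $k=m-m'$ with $m'$ having nonnegative coordinates, so $k_+\le m$ coordinatewise and $\mathrm{wt}(k_+)\le\mathrm{wt}(m)<117$, a contradiction. Hence $\theta=0$. $\square$

Both cases of Step 3 are sharp. For $k=Z$ we have $\theta=1$, and $\|Z\|=117+117=234$. For $k=N-x^9$, formula (5) gives $c_i=\frac12$, $g=-\frac12$, $\theta=-\frac12$, and again $\|k\|=234$. So the monomials $x^9,y^{13},N$, of weight exactly $117$, are not related by the $R_i$ and $E$ alone, and below $117$ this never happens.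

## 8. Below weight 117 the parameter is invisible

For $\lambda\in\{2,\frac12\}$ let $a_\lambda$ be the point with coordinates
$$x=\lambda^{20},\quad y=1,\quad T_i=\lambda^4,\quad d_i=\lambda^9 .$$
It satisfies (2): $d_i^4T_i=\lambda^{40}=x^2y^3$ and $\prod T_i=\lambda^{20}=xy^2$. On the other hand $x^9/y^{13}=\lambda^{180}\neq1$. Let $m,m'$ be monomials with $m-m'$ in the $\mathbb Q$-span of the $R_i$ and $E$. For some integer $L>0$, $L(m-m')$ is an integer combination of the $R_i$ and $E$, so $\big(m(a_\lambda)/m'(a_\lambda)\big)^L=1$. The quotient is a positive rational number, so it equals $1$. With Lemma C: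

$$\text{for each weight } v<117,\ \text{all monomials } m \text{ of weight } v \text{ take the same value } M_v(\lambda)>0 \text{ at } a_\lambda .\tag{7}$$

## 9. Two orderings over the same center: Theorems 1 and 2

Both theorems follow from one construction, carried out in the following setting.

**Setting.** $\Sigma$ is Noetherian, $\xi\in\mathrm{Sper}\,\Sigma$ has support $\mathfrak p$ and $k=k(\xi)$; the local ring $\Sigma_{\mathfrak p}$ is regular of dimension $n\ge12$; and the convex hull of $\Sigma/\mathfrak p$ in $k$ is all of $k$.

**Step 1: put both theorems in this setting.** For Theorem 1, $\Sigma=\mathbb R[x,y,d_i,T_i]$, $\xi$ is the origin, $k=\mathbb R$, $n=12$, and $\sigma:\Sigma\subset\mathbb R[[x,y,d_i,T_i]]$ is the inclusion. The convex hull condition is trivial.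

For Theorem 2, start with a point whose support has height $\ge12$ and replace it by a closed specialization $\xi$. Its support $\mathfrak p$ contains the old one, so $n:=\mathrm{ht}\,\mathfrak p\ge12$, and $\Sigma_{\mathfrak p}$ is regular of dimension $n$. Let $O=O_\xi\subset k$. By Lemma A the preimage in $\Sigma$ of the maximal ideal of $O$ is the support of a specialization of $\xi$. As $\xi$ is closed, this specialization is $\xi$ and the preimage is $\mathfrak p$. So nonzero elements of $\Sigma/\mathfrak p$ are units of $O$, and $O=k$.

The image of $\mathfrak p$ spans $\mathfrak p\Sigma_{\mathfrak p}/\mathfrak p^2\Sigma_{\mathfrak p}$ over $k$, so there are $X_1,\dots,X_n\in\mathfrak p$ whose images form a $k$-basis. Since $k$ is ordered, it has characteristic $0$; nonzero integers are then units of $\Sigma_{\mathfrak p}$, and $\mathbb Q\subset\Sigma_{\mathfrak p}$. By Cohen's structure theorem $\widehat{\Sigma_{\mathfrak p}}\cong k[[X_1,\dots,X_n]]$, compatibly with the residue map to $k$. Let $\sigma:\Sigma\to k[[X_1,\dots,X_n]]$ be the resulting map, and rename $X_1,\dots,X_{12}$ as $x,y,d_1,\dots,d_5,T_1,\dots,T_5$.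 These are elements of $\Sigma$, so $f$ and $h$ make sense in $\Sigma$.

In both cases the constant term of $\sigma(g)$ is $g(\xi)\in k$, for every $g\in\Sigma$.

**Step 2: construct $\alpha$ and $\beta$.** Let $\mathcal H=k((t^{\mathbb R}))$ be the field of Hahn series: formal sums $\sum_va_vt^v$, $a_v\in k$, with well-ordered support in $\mathbb R$. It is ordered by the sign of the coefficient of the lowest exponent, and $\mathrm{ord}$ denotes the lowest exponent ($\mathrm{ord}\,0=\infty$). For example $1-t^{\sqrt2}>0$, and $0<t^{\sqrt2}<c$ for every positive $c\in k$. For $\lambda\in\{2,\frac12\}$ let $\psi_\lambda:\Sigma\to\mathcal H$ be $\sigma$ followed by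
$$x\mapsto\lambda^{20}t^{13},\quad y\mapsto t^9,\quad T_i\mapsto\lambda^4t^{\tau_i},\quad d_i\mapsto\lambda^9t^{\delta_i},\quad X_j\mapsto0\ (j>12).$$
A monomial $m$ in the $12$ variables goes to $m(a_\lambda)\,t^{\mathrm{wt}(m)}$. Since the weights are positive, only finitely many monomials have weight below a given bound. So a power series $\sum c_mm$ goes to a series in which each coefficient is the finite sum $\sum_{\mathrm{wt}(m)=v}c_m\,m(a_\lambda)$ and whose support has finitely many elements below any bound. The coefficient of $t^v$ in a product is computed by the same finite sum before and after the substitution, so $\psi_\lambda$ is a ring homomorphism. Let $\alpha$ be the point induced by $\psi_2$, and $\beta$ the point induced by $\psi_{1/2}$. Then $k(\alpha),k(\beta)\subset\mathcal H$.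

**Step 3: $\alpha$ and $\beta$ have the common specialization $\xi$.** If $g(\xi)>0$, the constant term of $\sigma(g)$ is positive. All other exponents occurring in $\psi_\lambda(g)$ are positive, so $\psi_\lambda(g)>0$.

**Step 4: identify the valuations.** We claim that the convex hull of $\Sigma/\mathfrak p_\alpha$ in $k(\alpha)$ is $\{z\in k(\alpha):\mathrm{ord}\,z\ge0\}$. Elements of $\psi_2(\Sigma)$ have $\mathrm{ord}\ge0$, and $|z|\le|w|$ implies $\mathrm{ord}\,z\ge\mathrm{ord}\,w$; this gives one inclusion. Conversely, if $\mathrm{ord}\,z\ge0$, then $|z|\le c$ for some $c\in k$ (one more than the absolute value of the coefficient of $t^0$). Since the convex hull of $\Sigma/\mathfrak p$ in $k$ is $k$, there is $s\in\Sigma$ with $s(\xi)>c$. Then $\psi_2(s)-c$ has constant term $s(\xi)-c>0$ and otherwise positive exponents, so $\psi_2(s)>c\ge|z|$. This proves the claim. So for $z,z'\in k(\alpha)^*$,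
$$\nu_\alpha(z)\ge\nu_\alpha(z')\iff\mathrm{ord}\,z\ge\mathrm{ord}\,z' .\tag{8}$$
The same argument works for $\beta$ with $\psi_{1/2}$.

**Step 5: compute $f$ and $h$.** We have $\psi_\lambda(d_i^4T_i)=\lambda^{40}t^{53}=\psi_\lambda(x^2y^3)$ and $\psi_\lambda(T_1\cdots T_5)=\lambda^{20}t^{31}=\psi_\lambda(xy^2)$, so the bracket in (1) goes to $0$. Also $x^9\mapsto\lambda^{180}t^{117}$, $y^{13}\mapsto t^{117}$ and $N\mapsto\lambda^{90}t^{117}$. Hence
$$\psi_\lambda(f)=(\lambda^{180}-3\lambda^{90}+1)\,t^{117},\qquad\psi_\lambda(h)=(\lambda^{180}-1)\,t^{117}.$$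
For $\lambda=2$ the first coefficient is $2^{90}(2^{90}-3)+1>0$; for $\lambda=\frac12$ it is greater than $1-3\cdot2^{-90}>0$. So $f(\alpha),f(\beta)>0$, $h(\alpha)>0$, $h(\beta)<0$, and $f$ and $h$ have order exactly $117$ at both points. In particular $f\neq0$ in $\Sigma$.

**Step 6: every element of the separating ideal has order at least $117$.** Let $g\in\Sigma$, let $\sum c_mm$ be the part of $\sigma(g)$ involving only the $12$ variables, and for $v<117$ put $G_v=\sum_{\mathrm{wt}(m)=v}c_m\in k$. By (7) the coefficient of $t^v$ in $\psi_\lambda(g)$ is $G_vM_v(\lambda)$ when $v<117$ is the weight of a monomial, and $0$ for other $v<117$. Here $G_v$ does not depend on $\lambda$ and $M_v(\lambda)>0$. If some $G_v\ne0$ with $v<117$, take the least such $v$. Then $g(\alpha)$ and $g(\beta)$ are both nonzero with the sign of $G_v$, so $g$ is not one of the generators of $\langle\alpha,\beta\rangle$. Hence every generator has order $\ge117$ at both points. Since elements of $\psi_\lambda(\Sigma)$ have order $\ge0$, every element of the ideal $\langle\alpha,\beta\rangle$ has order $\ge117$ at both points.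

**Step 7: conclude.** By Step 5, $h$ is a generator of $\langle\alpha,\beta\rangle$ of order exactly $117$ at both points. With (8) and Step 6,
$$\mu_\alpha=\nu_\alpha(h)=\nu_\alpha(f),\qquad\mu_\beta=\nu_\beta(h)=\nu_\beta(f).$$
So condition 1 holds for $(f,\alpha,\beta)$, and by Lemma B condition 2 fails. This proves Theorems 1 and 2, and the Strong Separation Conjecture is disproved. $\blacksquare$

**Remark.** In this example $f\in\langle\alpha,\beta\rangle$. Indeed the coefficient of $t^{117}$ in $\psi_\lambda(f-2h)$ is
$$\lambda^{180}-3\lambda^{90}+1-2(\lambda^{180}-1)=3-3\lambda^{90}-\lambda^{180},$$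
negative for $\lambda=2$ and positive for $\lambda=\frac12$. So $-(f-2h)$ and $h$ are generators, and $f=(f-2h)+2h$. The example lives exactly on the equality $\nu(f)=\mu$ allowed in condition 1. It does not contradict the weaker statement in which $f\notin\langle\alpha,\beta\rangle$ is assumed.

## 10. Rational weights and monomial curves: Complement 4

The irrational weights served only to keep down coincidences among monomials of weight below $117$. There are finitely many of these, so nearby rational weights do as well.

*Proof of Complement 4.*

**Step 1: a fixed finite set of monomials.** Consider $\tau'=(\tau_1',\dots,\tau_5')$ with $\sum\tau_i'=31$ and all $\tau_i'>1$; then $\tau_i'<27$. Define $\mathrm{wt}'$ by the same formulas, with $\delta_i'=\frac{53-\tau_i'}4>1$. All weights exceed $1$, so a monomial of $\mathrm{wt}'$-weight $<117$ has degree at most $116$. Let $\mathcal F$ be the finite set of monomials of degree at most $116$ in the $12$ variables.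

**Step 2: choose rational $\tau'$ creating no new coincidence in $\mathcal F$.** The point $\tau$ of Section 7 satisfies the conditions of Step 1. For each pair $m,m'\in\mathcal F$ with $\mathrm{wt}(m)\neq\mathrm{wt}(m')$, the difference $\mathrm{wt}'(m)-\mathrm{wt}'(m')$ is an affine function of $\tau'$ that is nonzero at $\tau'=\tau$, hence nonzero near $\tau$. There are finitely many pairs, so all these differences are nonzero for $\tau'$ in some neighborhood of $\tau$ in the hyperplane $\sum\tau_i'=31$. Rational points are dense in this hyperplane; fix a rational $\tau'$ in the neighborhood.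

**Step 3: Lemma C holds for $\mathrm{wt}'$.** Let $\mathrm{wt}'(m)=\mathrm{wt}'(m')<117$. Then $m,m'\in\mathcal F$, so $\mathrm{wt}(m)=\mathrm{wt}(m')$ by Step 2, and $k=m-m'\in\ker(\mathrm{wt})$ is again $\sum c_iR_i+gE+\theta Z$. Steps 1 and 2 of the proof of Lemma C concern only this expression and are unchanged. The estimate (6), with $\mathrm{wt}'$ in place of $\mathrm{wt}$, uses only $\tau_i'\ge1$, $\tau_i'<53$ and $\sum\tau_i'=31$, so $\theta\ne0$ implies $\|k\|'\ge234$. Since $\mathrm{wt}'(k)=0$, the positive part $k_+\le m$ then has $\mathrm{wt}'(k_+)\ge117$, contradicting $\mathrm{wt}'(m)<117$. Hence $\theta=0$.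

**Step 4: rerun Sections 8 and 9.** Statement (7) holds for $\mathrm{wt}'$. Otherwise Section 9 used that the weights are positive, that $R_i$ and $E$ have weight $0$, and that $x^9,y^{13},N$ have weight $117$. All this holds for $\mathrm{wt}'$, because $\sum\tau_i'=31$. So Theorem 1 holds with the points induced by
$$x\mapsto\lambda^{20}t^{13},\quad y\mapsto t^9,\quad T_i\mapsto\lambda^4t^{\tau_i'},\quad d_i\mapsto\lambda^9t^{\delta_i'}\qquad(\lambda=2,\tfrac12).$$

**Step 5: clear denominators.** Let $D$ be a common denominator of the rational numbers $\tau_i',\delta_i'$. The substitution $t\mapsto t^D$, i.e. $\sum a_vt^v\mapsto\sum a_vt^{Dv}$, is an order-preserving automorphism of $\mathcal H$, so it does not change the points $\alpha,\beta$. After it, all exponents are positive integers. The sign of a polynomial $g$ at $\alpha$ (or $\beta$) is then the sign of the lowest coefficient of the polynomial $g(a_jt^{n_j})$ in $t$, which is the sign of $g$ along the curve $t\mapsto(a_jt^{n_j})_j$ for small $t>0$. So $\alpha$ and $\beta$ are half-branches of monomial curves in $\mathbb R^{12}$. $\blacksquare$
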